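\title{A pseudobounded group with a slowly oscillating function that is not constant at infinity}

\begin{abstract}
A real function $\varphi$ on a group $G$ is slowly oscillating if, for each $g\in G$, the increment $\varphi(gx)-\varphi(x)$ tends to $0$ as $x$ leaves the finite subsets of $G$. Banakh and Protasov asked whether every slowly oscillating function is constant at infinity as soon as every slowly oscillating function is bounded. We show in ZFC that the answer is no. Every group $H$ embeds in a group $G$ on which all length functions, and hence all slowly oscillating functions, are bounded, and to which every bounded slowly oscillating function on $H$ extends. The construction iterates an amalgamated product, and along its Bass--Serre tree the jumps of the function are cut into smaller and smaller pieces. We also show what remains true: if all slowly oscillating functions on an infinite group are bounded, then the set of cluster values at infinity of each of them is a compact interval.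
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group with identity $1$. For a finite set $F\subset G$ containing $1$ put
\[
E_F=\{(x,y)\in G\times G:\ y\in Fx\}.
\]
The set $G$ together with the family $\mathcal E_{[G]^{<\omega}}$ of all such \emph{entourages} $E_F$ is the \emph{finitary ballean} of $G$. The set $E_F[x]=Fx$ plays the role of the ball of radius $F$ about $x$, and the bounded subsets of the ballean are the finite subsets of $G$. When $G$ is finitely generated and $F$ consists of the elements of word length at most $n$, the set $Fx$ is the ball of radius $n$ about $x$ in the right-invariant word metric; the definition extends this large-scale geometry to groups of any cardinality. This is the only structure on $G$ that we consider.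

A function $\varphi:G\to\mathbb R$ is \emph{slowly oscillating} if for every entourage $E_F$ and every $\varepsilon>0$ there is a finite set $B\subset G$ such that $\operatorname{diam}\varphi(Fx)<\varepsilon$ for all $x\in G\setminus B$. Far out in the group, such a function is almost constant on balls of any fixed radius, though it may vary over longer and longer distances: on $\mathbb Z$, think of $\sqrt{|n|}$ or $\sin\sqrt{|n|}$. The function $\varphi$ is \emph{constant at infinity} if there is a real number $r$ such that $G\setminus\varphi^{-1}(U)$ is finite for every neighborhood $U$ of $r$. Consider two ways of saying that $G$ has few slowly oscillating functions.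
\begin{itemize}
\item[(P)] Every slowly oscillating function on $G$ is bounded. In this case the finitary ballean of $G$ is called \emph{pseudobounded}, and we also say that $G$ is pseudobounded.
\item[(C)] Every slowly oscillating function on $G$ is constant at infinity.
\end{itemize}
A function that is constant at infinity stays within distance $1$ of its limit outside a finite set, so it is bounded, and (C) implies (P). Banakh and Protasov \cite{BP} posed the converse as a problem.

\begin{quote}
\emph{Let $G$ be a group whose finitary ballean is pseudobounded. Is each slowly oscillating function $\varphi:G\to\mathbb R$ constant at infinity?}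
\end{quote}

The first examples suggest that it is. Finite groups satisfy (P) and (C) trivially. Countably infinite groups fail (P), hence also (C); see Example~\ref{ex:countable}. For uncountable groups the following facts are known, and we quote them only for orientation: (C) holds for every uncountable Abelian group, and more generally for every uncountable group in which each countable subset is contained in a countable normal subgroup, while every uncountable free group carries an unbounded slowly oscillating function. In all these cases (P) and (C) hold or fail together. On the other hand, the most direct attempt to deduce (C) from (P) breaks down at once. Given a bounded slowly oscillating $\varphi$ that is not constant at infinity, one would like to compose it with an unbounded function $\theta$ on $\varphi(G)$. What keeps $\theta\circ\varphi$ slowly oscillating is uniform continuity of $\theta$, and a uniformly continuous function on a bounded subset of $\mathbb R$ is bounded.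

The answer to the problem is negative. To state the result, call a map $\ell:G\to[0,\infty)$ a \emph{length function} if $\ell(g^{-1})=\ell(g)$ and $\ell(gh)\le\ell(g)+\ell(h)$ for all $g,h\in G$, and call $G$ \emph{strongly bounded} if every length function on $G$ is bounded. Throughout, $\mathbb N=\{1,2,3,\dots\}$, and all proofs are in ZFC.

\begin{theorem}\label{thm:A}
Every group $H$ is a subgroup of a group $G$ with $|G|=\max(2,|H|)^{\aleph_0}$ such that
\begin{enumerate}
\item[(1)] $G$ is strongly bounded, hence its finitary ballean is pseudobounded;
\item[(2)] every bounded slowly oscillating function $f:H\to\mathbb R$ extends to a slowly oscillating function $G\to\mathbb R$ with the same infimum and supremum.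
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
There is a group $G$ with $|G|=2^{\aleph_0}$ whose finitary ballean is pseudobounded and which carries a slowly oscillating function $\varphi:G\to[0,1]$ with $\varphi^{-1}(0)$ and $\varphi^{-1}(1)$ both infinite. This $\varphi$ is not constant at infinity.
\end{corollary}

\begin{proof}
Take $H=\mathbb Z$ and $f=1_{\mathbb N}$, the indicator function of the positive integers. For a finite set $F\subset\mathbb Z$, the function $f$ is constant on $F+n$ as soon as $|n|>\max_{m\in F}|m|$, so $f$ is slowly oscillating. Let $G$ be the group of Theorem~\ref{thm:A}, of cardinality $\aleph_0^{\aleph_0}=2^{\aleph_0}$, and let $\varphi:G\to[0,1]$ extend $f$. It takes each of the values $0$ and $1$ infinitely often already on $\mathbb Z$. For every $r$ the interval $(r-\frac12,r+\frac12)$ misses $0$ or $1$, so $\varphi$ is not constant at infinity.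
\end{proof}

Part of the expected answer survives. The \emph{cluster set} of $\varphi:G\to\mathbb R$ is
\[
L(\varphi)=\{r\in\mathbb R:\ \varphi^{-1}(U)\text{ is infinite for every neighborhood }U\text{ of }r\}.
\]

\begin{theorem}\label{thm:B}
Let $G$ be an infinite group with pseudobounded finitary ballean, and let $\varphi:G\to\mathbb R$ be slowly oscillating. Then $L(\varphi)$ is a nonempty compact interval, possibly a point. In particular, $\varphi$ is constant at infinity whenever $\varphi(G)$ is nowhere dense, for instance finite.
\end{theorem}

Theorem~\ref{thm:B} is sharp: on the single group $G$ of Corollary~\ref{cor:answer}, every compact interval $[u,v]$ is a cluster set. For $u=v$ take a constant function. For $u<v$ let $\varphi=u+(v-u)\varphi_0$, where $\varphi_0$ is the function of the corollary; then $u,v\in L(\varphi)\subset[u,v]$, and $L(\varphi)$ is an interval.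

We prove Theorem~\ref{thm:B} first, in Section~\ref{sec:interval}, because it dictates the shape of a counterexample: the extension of $1_{\mathbb N}$ to a pseudobounded group has $L(\varphi)=[0,1]$, so its values are dense in $[0,1]$, and the one jump from $0$ to $1$ on $\mathbb Z$ must be accompanied by passages from $0$ to $1$ in arbitrarily small steps. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:A} to a single extension step, Proposition~\ref{prop:step}. Section~\ref{sec:tools} collects two tools, Section~\ref{sec:example} follows one jump through the construction by hand, and Section~\ref{sec:step} proves Proposition~\ref{prop:step}.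

\section{Increments and length functions}\label{sec:basics}

For a set $X$ let $c_0(X)$ be the space of functions $\eta:X\to\mathbb R$ such that $\{x:|\eta(x)|>\varepsilon\}$ is finite for every $\varepsilon>0$. It is a Banach space in the supremum norm, and it is preserved by composition with any bijection of $X$. If a group acts on $X$ on the left, then for $\varphi:X\to\mathbb R$ and a group element $g$ we define the \emph{$g$-increment}
\[
\partial_g\varphi(x)=\varphi(gx)-\varphi(x).
\]
Increments satisfy
\begin{equation}\label{eq:cocycle}
\partial_{gh}\varphi(x)=\partial_g\varphi(hx)+\partial_h\varphi(x),\qquad \partial_{g^{-1}}\varphi(x)=-\partial_g\varphi(g^{-1}x).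
\end{equation}
Groups always act on themselves, and on right cosets of their subgroups' overgroups, by left multiplication.

\begin{lemma}\label{lem:criterion}
Let $S$ be a generating set of a group $G$. A function $\varphi:G\to\mathbb R$ is slowly oscillating if and only if $\partial_g\varphi\in c_0(G)$ for all $g\in G$, if and only if $\partial_g\varphi\in c_0(G)$ for all $g\in S$.
\end{lemma}

\begin{proof}
If $\varphi$ is slowly oscillating, take $F=\{1,g\}$: then $\operatorname{diam}\varphi(Fx)=|\partial_g\varphi(x)|$, so $\partial_g\varphi\in c_0(G)$. Conversely, if all increments lie in $c_0(G)$ and $F$ is finite, then outside a finite set $|\partial_g\varphi(x)|\le\varepsilon/3$ for all $g\in F$, and there $\operatorname{diam}\varphi(Fx)\le2\max_{g\in F}|\partial_g\varphi(x)|<\varepsilon$. By \eqref{eq:cocycle}, the elements $g$ with $\partial_g\varphi\in c_0(G)$ form a subgroup, which is $G$ if it contains $S$.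
\end{proof}

\begin{example}\label{ex:countable}
A countably infinite group $G=\{x_1,x_2,\dots\}$ is not pseudobounded. Put $F_1=\{1\}$ and $F_{n+1}=F_nF_n\cup\{x_n,x_n^{-1}\}$. These are finite symmetric sets increasing to $G$. Let $\nu(x)$ be the least $n$ with $x\in F_n$. Then $\nu(g^{-1})=\nu(g)$ and $\nu(gx)\le\max(\nu(g),\nu(x))+1$. If $\nu(x)>\nu(g)+1$, this gives $\nu(gx)\le\nu(x)+1$, and applied to $x=g^{-1}(gx)$ it gives $\nu(x)\le\nu(gx)+1$. So $\varphi=\sqrt{\nu}$ satisfies $|\partial_g\varphi(x)|\le1/\sqrt{\nu(x)}$ whenever $\nu(x)>\nu(g)+1$. Since the sets $\{\nu\le n\}=F_n$ are finite and $G$ is infinite, $\varphi$ is slowly oscillating and unbounded.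
\end{example}

Pseudoboundedness quantifies over functions on the whole group $G$, which is awkward when $G$ is still under construction. Strong boundedness is easier to force, because a length function is controlled on any word by its values on the letters.

\begin{lemma}\label{lem:SB}
A strongly bounded group is pseudobounded.
\end{lemma}

\begin{proof}
Let $\varphi$ be slowly oscillating and put $\ell(g)=\sup_{x\in G}|\partial_g\varphi(x)|$. This is finite because $\partial_g\varphi\in c_0(G)$, and it is a length function by \eqref{eq:cocycle}. As $|\varphi(g)-\varphi(1)|=|\partial_g\varphi(1)|\le\ell(g)$, a bound for $\ell$ gives a bound for $\varphi$.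
\end{proof}

\section{The cluster set is an interval}\label{sec:interval}

A gap in the cluster set splits $G$ into two infinite parts between which each $g\in G$ moves only finitely many points. So the heart of Theorem~\ref{thm:B} is the case of a two-valued function.

\begin{proposition}\label{prop:sets}
Let $G$ be an infinite pseudobounded group, and let $A\subset G$ be such that $D_g=\{y\in G:1_A(gy)\ne1_A(y)\}$ is finite for every $g\in G$. Then $A$ or $G\setminus A$ is finite.
\end{proposition}

The function $1_A$ is bounded, so pseudoboundedness says nothing about it directly; we have to build from $A$ slowly oscillating functions that could be unbounded. The right translates $x\mapsto1_A(xh)$ are slowly oscillating, their $g$-increments being supported on $D_gh^{-1}$, and we add them up with weights $w(h)$ tending to $0$, subtracting $1_A(h)$ from each to make the sum finite: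
\begin{equation}\label{eq:phiw}
\varphi_w(x)=\sum_{h\in G}w(h)\bigl(1_A(xh)-1_A(h)\bigr)=\sum_{h\in D_x}w(h)\,\partial_x1_A(h).
\end{equation}
For $G=\mathbb Z$, $A=\mathbb N$ and $w(h)=1/(1+|h|)$, and for $x>0$, we have $D_x=\{1-x,\dots,0\}$ and $\varphi_w(x)=1+\frac12+\dots+\frac1x$, which is unbounded. What makes this possible is that $|D_x|=|x|$ is unbounded. In a pseudobounded group $|D_x|$ turns out to be bounded, and a fixed point argument finishes the proof. It uses the following standard fact.

\begin{lemma}\label{lem:center}
Let $S$ be a nonempty bounded subset of a real Hilbert space $X$. The function $R(\psi)=\sup_{s\in S}\|\psi-s\|$ attains its minimum on $X$ at exactly one point, the \emph{Chebyshev center} of $S$, and this point is fixed by every bijective isometry of $X$ that maps $S$ onto $S$.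
\end{lemma}

\begin{proof}
Let $\rho=\inf R$. The parallelogram law gives $\|\frac{\psi+\psi'}2-s\|^2=\frac12\|\psi-s\|^2+\frac12\|\psi'-s\|^2-\frac14\|\psi-\psi'\|^2$, and taking the supremum over $s\in S$,
\[
\tfrac14\|\psi-\psi'\|^2\le\tfrac12R(\psi)^2+\tfrac12R(\psi')^2-\rho^2 .
\]
Hence a minimizing sequence is Cauchy, its limit is a minimum point because $R$ is $1$-Lipschitz, and two minimum points coincide. An isometry as in the statement preserves $R$, so it fixes the minimum point.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sets}]
Let $w\in c_0(G)$ and define $\varphi_w$ by \eqref{eq:phiw}. Substituting $y=xh$,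
\[
\partial_g\varphi_w(x)=\sum_{h\in G}w(h)\bigl(1_A(gxh)-1_A(xh)\bigr)=\sum_{y\in D_g}\partial_g1_A(y)\,w(x^{-1}y).
\]
For each $y$ the map $x\mapsto x^{-1}y$ is a bijection of $G$, so $x\mapsto w(x^{-1}y)$ lies in $c_0(G)$. Since $D_g$ is finite, $\partial_g\varphi_w\in c_0(G)$. By Lemma~\ref{lem:criterion}, $\varphi_w$ is slowly oscillating, and it is bounded because $G$ is pseudobounded. This is the only use of that hypothesis.

For fixed $x$, the map $w\mapsto\varphi_w(x)$ is a linear functional on $c_0(G)$ with coefficients $\pm1$ on $D_x$ and $0$ elsewhere, so its norm is $|D_x|$. We have shown that this family of functionals, indexed by $x\in G$, is bounded at every point $w$ of the Banach space $c_0(G)$. By the uniform boundedness principle, $\sup_x|D_x|<\infty$.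

For $g\in G$ and $\psi:G\to\mathbb R$ let $T_g\psi(y)=\psi(gy)$. Consider the affine space $X=1_A+\ell^2(G)$, a translate of a Hilbert space with the metric $\|\psi-\psi'\|_2$. If $\eta\in\ell^2(G)$, then $T_g(1_A+\eta)=1_A+\partial_g1_A+T_g\eta\in X$, because $\partial_g1_A$ has finite support; so $T_g$ is an isometry of $X$ with inverse $T_{g^{-1}}$. The set $S=\{T_x1_A:x\in G\}$ is bounded, since $\|T_x1_A-1_A\|_2^2=|D_x|$, and $T_g$ maps it onto itself, since $T_gT_x1_A=T_{xg}1_A$. By Lemma~\ref{lem:center}, the Chebyshev center $\psi$ of $S$ satisfies $\psi(gy)=\psi(y)$ for all $g,y\in G$. Thus $\psi$ is a constant $r$, and $1_A-r\in\ell^2(G)$. If $A$ is infinite this forces $r=1$, and if $G\setminus A$ is infinite it forces $r=0$. Both cannot hold.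
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $G$ is pseudobounded, $\varphi(G)\subset[-M,M]$ for some $M$. We use one compactness remark: if $Z\subset\mathbb R$ is compact and disjoint from $L(\varphi)$, then $\varphi^{-1}(Z)$ is finite, because each point of $Z$ has an open neighborhood with finite preimage and finitely many of these cover $Z$. For $Z=[-M,M]$ the preimage is the infinite group $G$, so $L(\varphi)\neq\emptyset$. The complement of $L(\varphi)$ is open by definition, and $L(\varphi)\subset\overline{\varphi(G)}\subset[-M,M]$, so $L(\varphi)$ is compact.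

Suppose that $r\notin L(\varphi)$ while $L(\varphi)$ meets both $(-\infty,r)$ and $(r,\infty)$. Choose $\varepsilon>0$ such that $B=\varphi^{-1}((r-\varepsilon,r+\varepsilon))$ is finite, and let $A=\varphi^{-1}((r,\infty))$. Then $A$ and $G\setminus A\supset\varphi^{-1}((-\infty,r))$ are infinite. Fix $g$ and let $1_A(gy)\ne1_A(y)$. Either $y\in B\cup g^{-1}B$, or one of the numbers $\varphi(y),\varphi(gy)$ is at least $r+\varepsilon$ and the other is at most $r-\varepsilon$, so that $|\partial_g\varphi(y)|\ge2\varepsilon$. Each alternative holds for finitely many $y$. So every $D_g$ is finite, contradicting Proposition~\ref{prop:sets}. Hence $L(\varphi)$ is an interval.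

If $\varphi(G)$ is nowhere dense, then $\overline{\varphi(G)}$ contains no nondegenerate interval, so $L(\varphi)=\{r\}$ for some $r$. For an open neighborhood $U$ of $r$, the compact set $[-M,M]\setminus U$ is disjoint from $L(\varphi)$, so its preimage $G\setminus\varphi^{-1}(U)$ is finite.
\end{proof}

\section{Reduction to one extension step}\label{sec:reduction}

An unbounded length function is unbounded along some sequence $(g_n)$, and after passing to a subsequence it grows as fast as we like. Suppose that numbers $\lambda_n$ are fixed in advance and that \emph{every} sequence $(g_n)$ in $G$ can be written with $g_n$ a product of $\lambda_n$ letters from some finite alphabet in $G$. Then no length function grows faster than a constant times $\lambda_n$ along any sequence, so all length functions are bounded. The plan is to adjoin such an alphabet for one sequence at a time, while keeping every slowly oscillating function alive.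

\begin{proposition}\label{prop:step}
There are numbers $\lambda_n\in\mathbb N$ such that for every group $H$ and every sequence $(g_n)_{n\ge1}$ in $H$ there is a group $K\supsetneq H$ with $|K|\le|H|+\aleph_0$ and elements $a,b,c,d\in K$ such that
\begin{enumerate}
\item[(i)] each $g_n$ is a product of $\lambda_n$ factors from $\{a^{\pm1},b^{\pm1},c^{\pm1},d^{\pm1}\}$;
\item[(ii)] every slowly oscillating $f:H\to[0,1]$ extends to a slowly oscillating $\tilde f:K\to[0,1]$ with $\tilde f(hx)=\tilde f(x)$ for all $h\in H$ and $x\in K\setminus H$.
\end{enumerate}
\end{proposition}

The group $K$ depends on $H$ and $(g_n)$ only, not on $f$. The last clause of (ii) is there for the limit stages of the iteration. Without it, an element $g$ could acquire at every step a new point where its increment exceeds $\varepsilon$, finitely many at each step and infinitely many in the union. The clause says that the increments of $g$ vanish at all points added after the step at which $g$ appears.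

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:step}]
Let $\kappa=\max(2,|H|)^{\aleph_0}$, regarded as an initial ordinal. Then $\kappa^{\aleph_0}=\kappa\ge2^{\aleph_0}$. K\"onig's theorem gives $\kappa^{\operatorname{cf}(\kappa)}>\kappa$, so $\operatorname{cf}(\kappa)>\omega$: every countable subset of $\kappa$ is bounded in $\kappa$.

We must treat every sequence in a group that is not yet built, so we need bookkeeping. Fix a surjection $\beta\mapsto(\pi_1(\beta),\pi_2(\beta))$ of $\kappa$ onto $\kappa\times\kappa$ with $\pi_1(\beta)\le\beta$. To obtain one, take a bijection from $\kappa$ to $\kappa\times\kappa\times\kappa$, and send $\beta$ to the first two coordinates $(\alpha,\xi)$ of its image if $\alpha\le\beta$, and to $(0,0)$ otherwise; each pair $(\alpha,\xi)$ comes from $\kappa$ many $\beta$, and fewer than $\kappa$ of them are below $\alpha$.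

Define an increasing chain of groups $G_\alpha$, $\alpha\le\kappa$, with $|G_\alpha|\le\kappa$. Put $G_0=H$ and $G_\alpha=\bigcup_{\beta<\alpha}G_\beta$ for limit $\alpha$. Once $G_\alpha$ is defined, list the set $G_\alpha^{\mathbb N}$ of sequences in it, which has cardinality at most $\kappa^{\aleph_0}=\kappa$, as $(\mathbf g_{\alpha,\xi})_{\xi<\kappa}$, with repetitions allowed. Let $G_{\beta+1}$ be the group $K$ of Proposition~\ref{prop:step} for the group $G_\beta$ and the sequence $\mathbf g_{\pi_1(\beta),\pi_2(\beta)}$, which lies in $G_{\pi_1(\beta)}\subset G_\beta$. Put $G=G_\kappa$. It is a union of $\kappa$ groups of cardinality at most $\kappa$, and the chain is strictly increasing, so $|G|=\kappa$.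

\emph{Part (1).} Suppose that $\ell$ is an unbounded length function on $G$, and choose $g_n\in G$ with $\ell(g_n)\ge n\lambda_n$. Since $\operatorname{cf}(\kappa)>\omega$, all $g_n$ lie in one $G_\alpha$ with $\alpha<\kappa$. So $(g_n)=\mathbf g_{\alpha,\xi}$ for some $\xi$, and $(\alpha,\xi)=(\pi_1(\beta),\pi_2(\beta))$ for some $\beta$. Let $a,b,c,d\in G_{\beta+1}$ be as in Proposition~\ref{prop:step}(i). Then
\[
n\lambda_n\le\ell(g_n)\le\lambda_n\max\{\ell(a),\ell(b),\ell(c),\ell(d)\}\qquad\text{for all }n,
\]
which is absurd. So $G$ is strongly bounded, and it is pseudobounded by Lemma~\ref{lem:SB}.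

\emph{Part (2).} Let $f:H\to\mathbb R$ be bounded and slowly oscillating. A constant $f$ extends to a constant. Otherwise rescale affinely so that $\inf f=0$ and $\sup f=1$. We define $f_\beta:G_\beta\to[0,1]$ for $\beta\le\kappa$, each extending the earlier ones, and prove along the way:
\begin{itemize}
\item[(I)] $f_\beta(gx)=f_\beta(x)$ whenever $\alpha<\beta$, $g\in G_\alpha$ and $x\in G_\beta\setminus G_\alpha$;
\item[(II)] $f_\beta$ is slowly oscillating on $G_\beta$.
\end{itemize}
Put $f_0=f$; here (I) is vacuous.

At a successor, let $f_{\beta+1}$ be the extension of $f_\beta$ given by Proposition~\ref{prop:step}(ii), which yields (II). For (I), let $\alpha\le\beta$, $g\in G_\alpha$ and $x\in G_{\beta+1}\setminus G_\alpha$. If $x\notin G_\beta$, apply the last clause of Proposition~\ref{prop:step}(ii) to $g\in G_\beta$. If $x\in G_\beta$, then $\alpha<\beta$ and (I) for $\beta$ applies.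

At a limit $\beta$, let $f_\beta$ be the union of the earlier functions. For (I), the point $x$ lies in $G_{\beta'}$ for some $\beta'$ with $\alpha<\beta'<\beta$, and (I) for $\beta'$ applies. For (II), let $g\in G_\beta$, say $g\in G_\alpha$ with $\alpha<\beta$. By (I), $\partial_gf_\beta$ vanishes outside $G_\alpha$, and on $G_\alpha$ it equals $\partial_gf_\alpha\in c_0(G_\alpha)$. So $\partial_gf_\beta\in c_0(G_\beta)$, and Lemma~\ref{lem:criterion} applies.

The function $f_\kappa:G\to[0,1]$ is slowly oscillating and extends $f$, so it has infimum $0$ and supremum $1$.
\end{proof}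

\begin{remark}
Let $\mathcal A(G)$ be the algebra of bounded complex functions on $G$ with slowly oscillating real and imaginary parts, modulo those tending to $0$ at infinity. Part (2) says that restriction $\mathcal A(G)\to\mathcal A(H)$ is surjective. The Higson corona of a group is the Gelfand spectrum of this commutative $C^*$-algebra, and a surjection of such algebras embeds spectra. So the whole Higson corona of $H$, for example of $\mathbb Z$, embeds in that of the pseudobounded group $G$.
\end{remark}

\section{Free products and the tree of an amalgam}\label{sec:tools}

We shall build functions by prescribing their increments under generators. In a free product there are no relations between the factors, so the increments for different factors can be chosen independently; the only constraint is the first identity in \eqref{eq:cocycle} within each factor. Below, $\langle a\rangle$ and $\langle b\rangle$ are infinite cyclic groups.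

\begin{lemma}\label{lem:prescribe}
Let $R=L*\langle a\rangle*\langle b\rangle$ act freely and transitively on a set $V$. Let $y\in V$, $r_0\in\mathbb R$, let $\delta:V\to\mathbb R$ be any function, and let $\Delta_l:V\to\mathbb R$ $(l\in L)$ satisfy $\Delta_{ll'}(x)=\Delta_l(l'x)+\Delta_{l'}(x)$. Then there is $F:V\to\mathbb R$ with $F(y)=r_0$, $\partial_aF=0$, $\partial_bF=\delta$, and $\partial_lF=\Delta_l$ for all $l\in L$.
\end{lemma}

\begin{proof}
Let $l\in L$ act on $V\times\mathbb R$ by $(x,r)\mapsto(lx,r+\Delta_l(x))$. The identity for $\Delta$ gives $\Delta_1=0$ and says that this is an action of $L$. The maps $a:(x,r)\mapsto(ax,r)$ and $b:(x,r)\mapsto(bx,r+\delta(x))$ are bijections. By the universal property of the free product we obtain an action of $R$ on $V\times\mathbb R$, which on first coordinates is the given action. For each $v\in V$ exactly one element of $R$ maps $y$ to $v$, so the orbit of $(y,r_0)$ has exactly one point over $v$: it is the graph of a function $F$. Invariance of the graph under $a$, $b$ and $L$ gives the three identities.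
\end{proof}

Let $P$ and $Q$ be groups with subgroups $C_P\le P$ and $C_Q\le Q$ and an isomorphism $C_P\to C_Q$. The \emph{amalgam} $K=P*_CQ$ is the quotient of $P*Q$ that identifies each element of $C_P$ with its image. The groups $P$ and $Q$ embed in $K$ and generate it, and $C$ denotes the common image of $C_P$ and $C_Q$. Form a graph $T$ whose vertices are the right cosets $Px$ and $Qx$ and whose edges are the right cosets $Cx$, the edge $Cx$ joining $Px$ to $Qx$. This graph is a tree, the \emph{Bass--Serre tree} of the amalgam \cite[I.4.1, Theorem~7]{Serre}; inversion $x\mapsto x^{-1}$ translates between left cosets and the right cosets used here.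

We think of vertices and edges as subsets of $K$. An element $x$ lies in exactly one edge, $Cx$, and in exactly two vertices, the ends $Px$ and $Qx$ of that edge. The edges at a vertex $V$ are the $C$-cosets contained in $V$, and they partition $V$. Left multiplication by $P$ acts freely and transitively on each vertex $Px$, the $C$-orbits being the edges, and the same is true of $Q$ on $Qx$.

Root $T$ at the vertex $P$, and let the \emph{level} of a vertex be its distance to the root. The \emph{depth} of $x\in K$ is $t$ if the edge $Cx$ joins a vertex of level $t$ to a vertex of level $t+1$. The elements of depth $0$ are those of $P$. A vertex $V$ of level $t+1$ has exactly one edge $E_V$ leading toward the root; the elements of $E_V$ have depth $t$, and those of $V\setminus E_V$ have depth $t+1$. Each element of depth $t+1$ lies in $V\setminus E_V$ for exactly one vertex $V$, which has level $t+1$. Consequently, a function on $K$ can be defined on $P$ first and then extended outward, from $E_V$ to $V$, one vertex at a time, and no conflicts arise.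

The shape of the group $K$ in Proposition~\ref{prop:step} can now be explained. One would like to identify $g_n$ with a word in two new letters, but an amalgam identifies isomorphic subgroups, and the $g_n$ may satisfy relations. We therefore first pass to $P=H*\langle a\rangle*\langle b\rangle$ and multiply $g_n$ by independent words $u_n$ in $a,b$; the elements $p_n=g_nu_n$ are free, and can be identified with words $q_n$ in $Q=\langle c\rangle*\langle d\rangle$. Then $g_n=q_nu_n^{-1}$ has controlled length. The difficulty is (ii): wherever $\partial_{p_n}\tilde f$ is nonzero, the letters of $q_n$ must account for it, and the increments so given to $d$ reappear elsewhere.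

\section{One jump, followed through the tree}\label{sec:example}

We work out the case of one relation. Let $H=\langle g\rangle$ be infinite cyclic, and let $f(g^m)=1$ for $m\ge1$ and $f(g^m)=0$ for $m\le0$. Write $b_k=a^{-k}ba^k$ and $d_k=c^{-k}dc^k$, and put
\[
u=b_1b_2,\qquad p=gu\in P,\qquad q=d_1d_2\in Q,\qquad K=P*_CQ,\quad C=\langle p\rangle=\langle q\rangle .
\]
We look for an extension $\hat f$ of $f$ with $\partial_a\hat f=\partial_c\hat f=0$ and with $\partial_g\hat f=0$ outside $H$, so that only $b$ and $d$ carry new increments. Let $\gamma=\partial_p\hat f=\partial_q\hat f$.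

\emph{The root.} By Lemma~\ref{lem:prescribe} there is an extension of $f$ to $P$ with these properties and $\partial_b\hat f=0$. For $x\in P$ we get $\gamma(x)=\partial_g\hat f(ux)$, which vanishes unless $ux=1$. So there is one jump, $\gamma(x_0)=1$ at $x_0=u^{-1}$.

\emph{The vertex $Qx_0$.} Here $\hat f$ is given on the edge $Cx_0$, and we must choose $\delta=\partial_d\hat f$. Reading $q=c^{-1}dc\cdot c^{-2}dc^2$ from right to left, the path from $z$ to $qz$ makes its $d$-steps at $c^2z$ and $cd_2z$, so
\[
\gamma(z)=\delta(c^2z)+\delta(cd_2z).
\]
Split the jump evenly: let $\delta(c^2x_0)=\delta(cd_2x_0)=\frac12$ and $\delta=0$ elsewhere. Then $\hat f$ takes the values $0,\frac12,1$ at $x_0$, $d_2x_0$, $qx_0=g$. Which other $z\in Qx_0$ have $\gamma(z)\neq0$? The equations $c^2z=c^2x_0$ and $cd_2z=cd_2x_0$ give $z=x_0$. The equations $cd_2z=c^2x_0$ and $c^2z=cd_2x_0$ give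
\[
z_+=d_2^{-1}c\,x_0,\qquad z_-=c^{-1}d_2\,x_0 .
\]
The total exponent of $c$ is $\pm1$ in $z_\pm x_0^{-1}$ and is $0$ on $C$. Hence the edges $Cx_0$, $Cz_+$, $Cz_-$ are distinct. So $\gamma$ has the required values on $Cx_0$, and each of $z_\pm$ sees only one of the two halves: $\gamma(z_\pm)=\frac12$.

\emph{Further out.} On $Pz_+$ we require $\partial_g\hat f=\partial_a\hat f=0$, so $\gamma(z)=\delta(a^2z)+\delta(ab_2z)$ with $\delta=\partial_b\hat f$. This is the previous computation with $a,b$ in place of $c,d$ and a jump of size $\frac12$. It produces two $b$-increments $\frac14$ and two new points with $\gamma=\frac14$ on distinct edges. At a vertex $V$ with $\gamma=0$ on $E_V$, the function is constant on $E_V$ and we extend it by that constant. By induction, there are $2^t$ points of depth $t$ with $\gamma\neq0$, each with $\gamma=2^{-t}$, and each gives rise to two increments $2^{-t-1}$ of $b$ or $d$ (Figure~\ref{fig:tree}). The jump never disappears, but only finitely many of its pieces exceed a given $\varepsilon$, so $\hat f$ is slowly oscillating.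

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\node (r) at (0,0) {$P$};
\node (q) at (2.4,0) {$Qx_0$};
\node (p1) at (4.8,1) {$Pz_+$};
\node (p2) at (4.8,-1) {$Pz_-$};
\node (q1) at (7.2,1.6) {$\cdots$};
\node (q2) at (7.2,0.4) {$\cdots$};
\node (q3) at (7.2,-0.4) {$\cdots$};
\node (q4) at (7.2,-1.6) {$\cdots$};
\draw (r) -- node[above] {$1$} (q);
\draw (q) -- node[above] {$\frac12$} (p1);
\draw (q) -- node[below] {$\frac12$} (p2);
\draw (p1) -- node[above] {$\frac14$} (q1);
\draw (p1) -- node[above] {$\frac14$} (q2);
\draw (p2) -- node[below] {$\frac14$} (q3);
\draw (p2) -- node[below] {$\frac14$} (q4);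
\end{tikzpicture}
\caption{The edges of the Bass--Serre tree of $K=P*_CQ$, for the single relation $gb_1b_2=d_1d_2$, on which the increment $\gamma(x)=\hat f(px)-\hat f(x)$ is not identically zero. Each such edge is a coset of $C=\langle p\rangle$ containing one point with $\gamma\ne0$, and the label is the value of $\gamma$ there. At each vertex other than the root $P$ the incoming jump is cut in two, and the halves leave along different edges.}\label{fig:tree}
\end{figure}

Two features of the general case are not yet visible. First, with infinitely many relations $p_n=q_n$, the point $c^2x_0$ is the start of a $d$-step on some $q_n$-path for \emph{every} $n$. A single increment of $d$ thus creates infinitely many new jumps of the same size, and these must be cut into a number $N_n$ of pieces that tends to infinity. Second, with many pieces we must prevent a path from collecting several of them. This does happen for consecutive exponents. Let $q=d_1\cdots d_N$, whose $d$-steps from $z$ are made at the points $\tau_iz$ with $\tau_i=c^id_{i+1}\cdots d_N$. From $d_kc=cd_{k+1}$ we get $\tau_id_N^{-1}c=\tau_{i+1}$ for $i<N$, so the path from $z=d_N^{-1}cx_0$ passes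 through $N-1$ of the $N$ pieces of a jump at $x_0$. The remedy is to use exponents whose differences are all distinct.

\section{Proof of Proposition~\ref{prop:step}}\label{sec:step}

\subsection*{The words}
Let $I=\{2^j:j\ge0\}$. For distinct $k,k'\in I$ the difference $k-k'$ determines the ordered pair $(k,k')$: its sign tells which is larger, the highest power of $2$ dividing it is the smaller one, and then the larger one is determined. Put $N_n=n+1$ and cut $I$ into consecutive blocks $I_n=\{k_{n,1}<\dots<k_{n,N_n}\}$, so that $I_1=\{1,2\}$, $I_2=\{4,8,16\}$, and so on. With $b_k=a^{-k}ba^k$, define words in the letters $a,b$: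
\[
u_n=u_n(a,b)=b_{k_{n,1}}b_{k_{n,2}}\cdots b_{k_{n,N_n}},\qquad
\sigma_{n,i}=\sigma_{n,i}(a,b)=a^{k_{n,i}}\,b_{k_{n,i+1}}\cdots b_{k_{n,N_n}}
\]
for $1\le i\le N_n$. The path from $z$ to $u_nz$ makes its $b$-steps at the points $\sigma_{n,i}z$. The two factors of the amalgam will both be of the form treated in the next two lemmas, so let $L$ be any group, $(l_n)$ a sequence in $L$, and
\[
R=L*\langle a\rangle*\langle b\rangle,\qquad r_n=l_nu_n\in R,\qquad D=\langle r_n:n\ge1\rangle .
\]

\begin{lemma}\label{lem:free}
The elements $r_n$ form a free basis of $D$.
\end{lemma}

\begin{proof}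
A family of group elements is a free basis of the subgroup it generates if some homomorphism maps it, index by index, to a family with this property. The $b_k$ $(k\in\mathbb Z)$ have the property: if $k_i\ne k_{i+1}$ and all $m_i\neq0$, then $b_{k_1}^{m_1}\cdots b_{k_s}^{m_s}=a^{-k_1}b^{m_1}a^{k_1-k_2}b^{m_2}\cdots b^{m_s}a^{k_s}\ne1$ in the free group on $a,b$. The endomorphism of the free group on the $b_k$ that fixes the letters $b_{k_{n,1}}$ and kills all others sends $u_n$ to $b_{k_{n,1}}$, because the blocks are disjoint. So the $u_n$ have the property. Finally, the homomorphism $R\to\langle a\rangle*\langle b\rangle$ killing $L$ sends $r_n$ to $u_n$.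
\end{proof}

\subsection*{Extending from an edge to a vertex}

\begin{lemma}\label{lem:spread}
Let $R$ act freely and transitively on $V$, let $E\subset V$ be an orbit of $D$, let $F_0:E\to\mathbb R$ be any function, and put $\gamma_n=\partial_{r_n}F_0$ on $E$. Then $F_0$ extends to a function $F:V\to\mathbb R$ such that
\begin{enumerate}
\item[(a)] $\partial_aF=0$ and $\partial_lF=0$ for all $l\in L$;
\item[(b)] if $\partial_bF(w)\ne0$, then $w=\sigma_{n,i}x$ and $\partial_bF(w)=\gamma_n(x)/N_n$ for some $n$, $i$ and $x\in E$;
\item[(c)] if $z\in V\setminus E$ and $\partial_{r_n}F(z)\neq0$, then $\sigma_{n,i}z=\sigma_{m,j}x$ and $\partial_{r_n}F(z)=\gamma_m(x)/N_m$ for some $i,m,j$ and $x\in E$.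
\end{enumerate}
\end{lemma}

\begin{proof}
Let $e:R\to\mathbb Z$ be the homomorphism with $e(a)=1$, $e(b)=0$, $e(L)=0$. Then $e(b_k)=0$, so $e$ vanishes on $D$ and $e(\sigma_{n,i})=k_{n,i}$. Fix $y\in E$ and transfer $e$ to $V$ by $e(\rho y)=e(\rho)$ for $\rho\in R$. Then $e(\rho v)=e(\rho)+e(v)$, and $e=0$ on $E=Dy$.

\emph{The points $\sigma_{n,i}x$ with $x\in E$ are pairwise distinct.} If $\sigma_{n,i}x=\sigma_{m,j}x'$ with $x,x'\in E$, then applying $e$ gives $k_{n,i}=k_{m,j}$, so $(n,i)=(m,j)$ and $x=x'$. We may therefore define $\delta:V\to\mathbb R$ by $\delta(\sigma_{n,i}x)=\gamma_n(x)/N_n$ for $x\in E$, $n\ge1$, $1\le i\le N_n$, and $\delta=0$ at all other points. Let $F$ be given by Lemma~\ref{lem:prescribe} with $r_0=F_0(y)$, all $\Delta_l=0$, and this $\delta$. Then (a) and (b) hold.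

Since $F$ is invariant under $a$, we have $F(b_kv)=F(ba^kv)=F(a^kv)+\delta(a^kv)=F(v)+\delta(a^kv)$. Apply this to the factors of $u_n$ from right to left, with $v=b_{k_{n,i+1}}\cdots b_{k_{n,N_n}}z$ and $k=k_{n,i}$, and use invariance under $l_n$:
\begin{equation}\label{eq:sum}
\partial_{r_n}F(z)=F(u_nz)-F(z)=\sum_{i=1}^{N_n}\delta(\sigma_{n,i}z)\qquad(z\in V).
\end{equation}

\emph{$F$ extends $F_0$.} For $z\in E$ each of the $N_n$ summands in \eqref{eq:sum} equals $\gamma_n(z)/N_n$, so $\partial_{r_n}(F-F_0)=0$ on $E$ for all $n$. The function $F-F_0$ on $E$ is thus invariant under the generators of $D$, hence constant, and it vanishes at $y$.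

\emph{Property (c).} Let $z\in V\setminus E$. If the $i$th summand in \eqref{eq:sum} is nonzero, then $\sigma_{n,i}z=\sigma_{m,j}x$ for some $m,j$ and $x\in E$, the summand is $\gamma_m(x)/N_m$, and $e(z)=k_{m,j}-k_{n,i}$. If $e(z)=0$, then $(m,j)=(n,i)$ and $z=x\in E$, which is excluded. So $e(z)$ is a difference of two distinct elements of $I$, and it determines $k_{n,i}$, hence $i$. At most one summand in \eqref{eq:sum} is nonzero, and (c) follows.
\end{proof}

\subsection*{The group $K$}
Let $H$ and $(g_n)$ be given. Put $P=H*\langle a\rangle*\langle b\rangle$, $p_n=g_nu_n(a,b)$, and $Q=\langle c\rangle*\langle d\rangle$, $q_n=u_n(c,d)$. The pair $(P,(p_n))$ is $(R,(r_n))$ for $L=H$, $l_n=g_n$, and the pair $(Q,(q_n))$ is $(R,(r_n))$ for the trivial group $L$, with the letters renamed $c,d$. By Lemma~\ref{lem:free}, $p_n\mapsto q_n$ extends to an isomorphism $\langle p_n:n\ge1\rangle\to\langle q_n:n\ge1\rangle$. Let $K=P*_CQ$ be the corresponding amalgam, so that $p_n=q_n$ in $K$ and these elements generate $C$. Then $H\subset P\subset K$, $a\notin H$, and $K$ is generated by $H\cup\{a,b,c,d\}$, so $|K|\le|H|+\aleph_0$. Since $b_k$ is a product of $2k+1$ letters,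 $g_n=u_n(c,d)\,u_n(a,b)^{-1}$ is a product of
\[
\lambda_n=2\sum_{i=1}^{N_n}(2k_{n,i}+1)
\]
letters, a number depending only on $n$. This proves (i).

\subsection*{The function $\hat f$}
Let $f:H\to[0,1]$ be slowly oscillating. We define $\hat f:K\to\mathbb R$ by induction on depth in the tree $T$ of Section~\ref{sec:tools}.

On the root $P$, apply Lemma~\ref{lem:prescribe} with $y=1$, $r_0=f(1)$, $\delta=0$, and $\Delta_h=\partial_hf$ on $H$, $\Delta_h=0$ on $P\setminus H$. The identity for $\Delta$ holds on $H$ by \eqref{eq:cocycle} and on $P\setminus H$ because this set is invariant under left multiplication by $H$. The resulting $\hat f$ satisfies $\hat f(h)=f(1)+\Delta_h(1)=f(h)$ for $h\in H$, it is invariant under $a$ and $b$ on $P$, and it is invariant under $H$ on $P\setminus H$.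

Suppose that $\hat f$ is defined on all elements of depth at most $t$. For each vertex $V$ of level $t+1$, extend $\hat f$ from $E_V$ to $V$ by Lemma~\ref{lem:spread}, applied with $R=P$ if $V$ is a $P$-coset and with $R=Q$ if $V$ is a $Q$-coset; in both cases $D=C$ and $r_n=p_n$. This defines $\hat f$ on all elements of depth $t+1$, and in the end on $K$.

Put $\gamma_n=\partial_{p_n}\hat f$ on $K$; since $p_nx\in Cx$, this agrees on each $E_V$ with the function $\gamma_n$ of Lemma~\ref{lem:spread}. Let $\Sigma_n$ be the finite set of all $\sigma_{n,i}(a,b)$ and $\sigma_{n,i}(c,d)$, $1\le i\le N_n$. An element $w\in K$ lies in the vertices $Pw$ and $Qw$, and $Qw$ is never the root. So the construction gives the following.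
\begin{itemize}
\item[(F1)] $\partial_a\hat f=\partial_c\hat f=0$ on $K$, and $\partial_h\hat f=0$ on $K\setminus H$ for all $h\in H$.
\item[(F2)] If $s\in\{b,d\}$ and $\partial_s\hat f(w)\ne0$, then $w\in\Sigma_nx$ and $\partial_s\hat f(w)=\gamma_n(x)/N_n$ for some $n$ and $x\in K$. (On the root $\partial_b\hat f=0$; on other vertices use Lemma~\ref{lem:spread}(b).)
\item[(F3)] If $x$ has depth $0$ and $\gamma_n(x)\neq0$, then $h=u_nx$ lies in $H$ and $\gamma_n(x)=\partial_{g_n}f(h)$. (On $P$ we have $\hat f(x)=\hat f(u_nx)$, so $\gamma_n(x)=\partial_{g_n}\hat f(u_nx)$.)
\item[(F4)] If $z$ has depth $t+1$ and $\gamma_n(z)\ne0$, then $z\in\Sigma_n^{-1}\Sigma_mx$ and $\gamma_n(z)=\gamma_m(x)/N_m$ for some $m$ and some $x$ of depth $t$. (Use Lemma~\ref{lem:spread}(c) for the vertex $V$ with $z\in V\setminus E_V$.)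
\end{itemize}

\subsection*{Estimates}
By (F2), what we have to control is the size of the pieces $\gamma_n(x)/N_n$. For $\varepsilon>0$ and $t\ge0$ let
\[
W_t(\varepsilon)=\{(n,x):\ x\text{ has depth }t,\ |\gamma_n(x)|>\varepsilon N_n\},\qquad W(\varepsilon)=\bigcup_{t\ge0}W_t(\varepsilon).
\]
We show that $W(\varepsilon)$ is finite, in two steps: it is empty at large depth, and finite at each depth.

\emph{Decay in depth: $|\gamma_n(x)|\le2^{-t}$ for all $n$ and all $x$ of depth $t$.} For $t=0$ this follows from (F3), since $f$ takes values in $[0,1]$. The inductive step follows from (F4), since $N_m\ge2$. Consequently $W_t(\varepsilon)=\emptyset$ when $2^{-t}\le\varepsilon$.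

\emph{Finiteness at each depth: $W_t(\varepsilon)$ is finite.} Since $|\gamma_n|\le1$, a pair $(n,x)\in W_t(\varepsilon)$ has $N_n<1/\varepsilon$, which leaves finitely many $n$ because $N_n\to\infty$. Fix such an $n$; we show by induction on $t$ that finitely many $x$ occur with it. For $t=0$, (F3) gives $x=u_n^{-1}h$ with $h\in H$ and $|\partial_{g_n}f(h)|>\varepsilon$, and there are finitely many such $h$ because $f$ is slowly oscillating. Let $(n,z)\in W_{t+1}(\varepsilon)$, and take $m,x$ as in (F4). Then $|\gamma_m(x)|/N_m=|\gamma_n(z)|>\varepsilon N_n\ge\varepsilon$, so $(m,x)$ lies in the finite set $W_t(\varepsilon)$, and $z$ lies in the finite set $\Sigma_n^{-1}\Sigma_mx$.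

\subsection*{Conclusion}
We check the criterion of Lemma~\ref{lem:criterion} on the generating set $H\cup\{a,b,c,d\}$. The increments under $a$ and $c$ vanish by (F1). For $h\in H$, the increment $\partial_h\hat f$ vanishes on $K\setminus H$ by (F1) and equals $\partial_hf\in c_0(H)$ on $H$. For $s\in\{b,d\}$, (F2) shows that $\{w:|\partial_s\hat f(w)|>\varepsilon\}$ is contained in the union of the finite sets $\Sigma_nx$ over $(n,x)\in W(\varepsilon)$, which is finite. So $\hat f$ is slowly oscillating.

We have not controlled the range of $\hat f$, and there is no need to. Put $\tilde f=\min(\max(\hat f,0),1)$. Truncation is $1$-Lipschitz, so $|\partial_g\tilde f|\le|\partial_g\hat f|$ for all $g\in K$. Hence $\tilde f:K\to[0,1]$ is slowly oscillating and $\partial_h\tilde f=0$ on $K\setminus H$ for $h\in H$. It extends $f$ because $f$ takes values in $[0,1]$. This proves (ii), and with it Proposition~\ref{prop:step} and Theorem~\ref{thm:A}. \hfill$\square$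

\begin{remark}
The condition $N_n\ge2$ enters only in the decay estimate, and something like it is needed. If $N_1=N_2=1$ and $\gamma_1(x)\ne0$ for a point $x\in E_V$, then the point $z=\sigma_{2,1}^{-1}\sigma_{1,1}x$ of $V\setminus E_V$ (with the letters belonging to $V$) has $\gamma_2(z)=\gamma_1(x)$ by \eqref{eq:sum}. The jump then passes back and forth between $\gamma_1$ and $\gamma_2$, undiminished at every depth, and $b$ and $d$ have infinitely many increments of the same size.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BP} Taras Banakh and Igor Protasov, \emph{The normality and bounded growth of balleans}, arXiv:1810.07979 (2018).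
\bibitem{Serre} Serre, \emph{Trees}.
\end{thebibliography}
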